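# Isomorphism spectra and bi-embeddability spectra

All structures are countable, have universe $\omega$, and are in a computable language, which may be infinite. The degree $\deg(\mathcal B)$ of a structure is the Turing degree of its atomic diagram. The degrees of all the structures that look like a given structure $\mathcal A$ measure how much information $\mathcal A$ carries, and the answer depends on what "look like" means. Here are two choices.

**Definition.** An *embedding* is an injective map that preserves and reflects all basic relations, that is, an isomorphism onto a substructure. Structures $\mathcal A,\mathcal B$ are *bi-embeddable*, $\mathcal A\approx\mathcal B$, if each embeds in the other. The *isomorphism spectrum* and the *bi-embeddability spectrum* of $\mathcal A$ are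
$$DgSp_{\cong}(\mathcal A)=\{\deg(\mathcal B):\mathcal B\cong\mathcal A\},\qquad DgSp_{\approx}(\mathcal A)=\{\deg(\mathcal B):\mathcal B\approx\mathcal A\}.$$
A family of degrees is called an isomorphism spectrum (a bi-embeddability spectrum) if it has the first (the second) form for some structure.

For example, let $\mathcal R$ be the ray, the graph $0-1-2-\cdots$, and let $\mathcal R^+$ be a ray together with an isolated vertex. They are not isomorphic. But $\mathcal R$ embeds in $\mathcal R^+$, and $\mathcal R^+$ embeds in $\mathcal R$: send the isolated vertex to $0$, skip $1$, and send the ray onto $2-3-\cdots$. So $\mathcal R\approx\mathcal R^+$.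

The question, from Fokina, Rossegger and San Mauro, "Bi-embeddability spectra and bases of spectra", arXiv:1808.05451 (2018), is this: is there a bi-embeddability spectrum that is not an isomorphism spectrum, and vice versa? In detail: (a) is there an $\mathcal A$ with $DgSp_\approx(\mathcal A)\ne DgSp_{\cong}(\mathcal B)$ for every $\mathcal B$, and (b) is there an $\mathcal A$ with $DgSp_{\cong}(\mathcal A)\neq DgSp_\approx(\mathcal B)$ for every $\mathcal B$? We shall see that the answer to (a) is yes and the answer to (b) is no.

**Conventions.** When a structure $\mathcal M$ matters only up to isomorphism, we replace its functions and constants by their graphs. This changes neither the isomorphism relation nor the degree of any copy, since a function value can be found by searching its graph. So such an $\mathcal M$ is assumed relational. The atomic diagram of a relational structure is identified with the set of codes $\langle R,\bar x\rangle$ such that $R(\bar x)$ holds; an oracle query that is not such a code is answered "no". $W^X_e$ is the $e$-th set c.e. in $X$. For a finite string $\tau$, $W_e^\tau$ is the set of numbers enumerated in at most $|\tau|$ steps with queries only below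 $|\tau|$. The relation $n\in W_e^\tau$ is computable, it is preserved when $\tau$ is extended, and $n\in W_e^h$ iff $n\in W_e^\tau$ for some finite $\tau\subset h$.

## 1. Trivial structures and one-element spectra

**Definition.** A relational structure $\mathcal M$ is *trivial* if there is a finite $F\subseteq\omega$ such that every permutation of $\omega$ fixing $F$ pointwise is an automorphism of $\mathcal M$.

The complete graph is trivial with $F=\emptyset$. A star, with one center joined to all other vertices and no other edges, is trivial with $F=\{\text{center}\}$. The ray $\mathcal R$ is not trivial: given $F$, choose $u\geq 1$ with $u>\max F$, and put $v=u+10$. The transposition $(u\ v)$ fixes $F$ and fixes $u-1$, but $u-1$ is adjacent to $u$ and not to $v$.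

Triviality is invariant under isomorphism. If $F$ works for $\mathcal M$ and $\theta:\mathcal M\cong\mathcal N$, then $\theta(F)$ works for $\mathcal N$, because a permutation $\pi$ fixing $\theta(F)$ pointwise gives $\theta^{-1}\pi\theta$ fixing $F$ pointwise.

**Lemma 1.** If $\mathcal M$ is trivial, all its copies have the same degree.

*Proof.* Let $F=\{a_1,\dots,a_k\}$ witness triviality, let $\theta:\mathcal M\cong\mathcal N$, and put $b_i=\theta(a_i)$. If $\bar x$ and $\bar x'$ have the same pattern of equalities among themselves and with $\bar a$, then the finite map fixing $\bar a$ and taking $\bar x$ to $\bar x'$ is injective and well defined, and it extends to a permutation of $\omega$ fixing $F$. That permutation is an automorphism, so $\mathcal M\models R(\bar x)\iff\mathcal M\models R(\bar x')$.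

To decide $\mathcal N\models R(\bar y)$ from $\mathcal M$, pick any $\bar x$ with the same equality pattern over $\bar a$ as $\bar y$ has over $\bar b$. Now $\theta^{-1}\bar y$ also has this pattern over $\bar a$. Hence $\mathcal N\models R(\bar y)\iff\mathcal M\models R(\theta^{-1}\bar y)\iff\mathcal M\models R(\bar x)$. So $\mathcal N\le_T\mathcal M$. Since $\mathcal N$ is trivial as well, the same argument gives $\mathcal M\le_T\mathcal N$. $\square$

**Proposition 2.** If $\mathcal M$ is trivial, then $DgSp_{\cong}(\mathcal M)$ is a bi-embeddability spectrum.

*Proof.* By Lemma 1, $DgSp_{\cong}(\mathcal M)=\{\mathbf d\}$ for some $\mathbf d$. Let $X\in\mathbf d$. Let $\mathcal A$ have unary predicates $P_n$ with $P_n=\omega$ if $n\in X$ and $P_n=\emptyset$ otherwise. Then $\deg(\mathcal A)=\mathbf d$. If $\mathcal B\approx\mathcal A$, an embedding $h:\mathcal B\to\mathcal A$ gives $P_n^{\mathcal B}=h^{-1}(P_n^{\mathcal A})$, which is $\omega$ or $\emptyset$ according to whether $n\in X$. So $\mathcal B=\mathcal A$, and $DgSp_\approx(\mathcal A)=\{\mathbf d\}$. $\square$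

This was easy because the bi-embeddability class of $\mathcal A$ is a single structure. What changes for a nontrivial $\mathcal M$? Then there are many copies, of many degrees, and the structure $\mathcal A$ that we seek must have bi-embeddable partners of all these degrees and of no others. In the other direction, a bi-embeddability class may contain many isomorphism types, which need not be governed by any single structure. The answers are as follows. For $f\in\omega^\omega$ write $f_0(n)=\lceil f(n)/2\rceil$ and $f_1(n)=\lfloor f(n)/2\rfloor$.

**Theorem 1.** For every structure $\mathcal M$ there is a structure $\mathcal A$ with $DgSp_\approx(\mathcal A)=DgSp_{\cong}(\mathcal M)$.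

**Theorem 2.** There is a function $f\le_T0'$ and a graph $\mathfrak G$ such that:

1. $\mathfrak G$ is bi-embeddable with an $f_0$-computable graph and with an $f_1$-computable graph;
2. every structure $\mathcal M$ having an $f_0$-computable copy and an $f_1$-computable copy has a copy $\mathcal N$ with $\deg(\mathcal N)\notin DgSp_\approx(\mathfrak G)$.

Consequently $DgSp_\approx(\mathfrak G)$ is not an isomorphism spectrum.

Together they say that the isomorphism spectra form a proper subclass of the bi-embeddability spectra. Sections 2–4 prove Theorem 1 and Sections 5–8 prove Theorem 2. Section 9 extracts a stronger statement.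

## 2. Nontrivial structures have upward closed spectra

The next lemma is due to Knight (*Degrees coded in jumps of orderings*, J. Symb. Logic 51 (1986)). For us its value is that it relaxes our task: a degree that merely *computes* a copy of $\mathcal M$ is already in the spectrum.

**Lemma 3.** If $\mathcal M$ is nontrivial, then $DgSp_{\cong}(\mathcal M)$ is upward closed.

*Proof.* Let $\mathcal N\cong\mathcal M$ and $\mathcal N\le_TX$. We build a copy $\mathcal K$ of $\mathcal N$ with $\mathcal K\equiv_TX$.

**Step 1: transpositions that are not automorphisms.** This step provides places at which a bit can be coded. We claim that for each finite $F$ there are distinct $u,v\notin F$ such that $(u\ v)$ is not an automorphism of $\mathcal N$. Otherwise every finitely supported permutation fixing $F$ pointwise is an automorphism, being a product of transpositions of elements outside $F$. Now let $\pi$ be any permutation fixing $F$ pointwise, and let $R(\bar x)$ be an instance of a relation. There is a finitely supported permutation that fixes $F$ and agrees with $\pi$ on $\bar x$, so $R(\bar x)\iff R(\pi\bar x)$. Hence $\pi$ is an automorphism, and $\mathcal N$ is trivial, a contradiction.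

**Step 2: one coding stage.** We build finite injections $g_0\subset g_1\subset\cdots$ with $g_s:\{0,\dots,m_s-1\}\to\omega$ and $m_0=0$; the final $\mathcal K$ is the pullback of $\mathcal N$ along $g=\bigcup_sg_s$, meaning $\mathcal K\models R(\bar z)\iff\mathcal N\models R(g(\bar z))$. Stage $s$ codes $X(s)$ by the order in which two elements are listed, in such a way that a reader who sees only $\mathcal K$ and $m_s$ can find the relevant fact.

Let $m=m_s$ and $t=(m\ \,m{+}1)$. Call a code $\langle R,\bar z\rangle$ *differing* for a pullback structure if $R(\bar z)$ and $R(t\bar z)$ have different truth values there. Search for an injective $g'\supset g_s$ with domain $\{0,\dots,M'-1\}$, $M'\ge m+2$, and a code $c_0$ that is differing in the pullback along $g'$, such that all numbers occurring in codes $\le c_0$ are $<M'$.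

The search succeeds. By Step 1 with $F=\mathrm{ran}\,g_s$ there are $u,v\notin F$ and an instance $R(\bar w)$ whose truth value in $\mathcal N$ differs from that of $R((u\ v)\bar w)$. Put $g'(m)=u$, $g'(m+1)=v$, add the remaining elements of $\bar w$ to the range, and let $\bar z$ be such that $g'(\bar z)=\bar w$. Then $g'(t\bar z)=(u\ v)\bar w$, so $c_0=\langle R,\bar z\rangle$ is differing. Extend the domain until it contains all numbers occurring in codes $\le c_0$.

Let $c^*=\langle R^*,\bar z^*\rangle\le c_0$ be the least differing code, and let $M^*$ be $1$ plus the maximum of $m+1$ and all numbers occurring in codes $\le c^*$; thus $M^*\le M'$. In the pullback along $g'\circ t$, the instance $R(\bar z)$ has the truth value that $R(t\bar z)$ had along $g'$. So passing from $g'$ to $g'\circ t$ leaves the set of differing codes the same and flips the truth value of $R^*(\bar z^*)$. Let $g''$ be the restriction to $\{0,\dots,M^*-1\}$ of whichever of $g',g'\circ t$ makes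
$$R^*(\bar z^*)\text{ true in the pullback}\iff s\in X.$$
Since $t$ moves only $m$ and $m+1$, we have $g''\supset g_s$. Finally put $g_{s+1}=g''\cup\{(M^*,\text{least number not in }\mathrm{ran}\,g'')\}$ and $m_{s+1}=M^*+1$.

**Step 3: the degree of the copy.** The least-number clause makes $g$ a bijection, so $\mathcal K\cong\mathcal N\cong\mathcal M$. All searches are computable in $\mathcal N\le_TX$, so $g\le_TX$ and $\mathcal K\le_TX$. Conversely, suppose that $m_s$ is known. The codes $\le c^*$ and their images under $t$ mention only numbers $<M^*$. So whether such a code is differing in $\mathcal K$ is decided by $g''$, and $c^*$ is the least differing code in $\mathcal K$. Hence $\mathcal K$ finds $c^*$; the truth value of $R^*(\bar z^*)$ in $\mathcal K$ is $X(s)$, and $m_{s+1}=M^*+1$ is computed from $c^*$ and $m_s$. By induction $X\le_T\mathcal K$. $\square$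

So for nontrivial $\mathcal M$, Theorem 1 follows once we have an $\mathcal A$, and for each copy $\mathcal N$ of $\mathcal M$ a structure $\mathcal A_{\mathcal N}$, such that

- (i) $\mathcal A_{\mathcal N}\equiv_T\mathcal N$;
- (ii) $\mathcal A_{\mathcal N}\approx\mathcal A$;
- (iii) every $\mathcal C\approx\mathcal A$ computes a copy of $\mathcal M$.

Indeed (i) and (ii) give $DgSp_{\cong}(\mathcal M)\subseteq DgSp_\approx(\mathcal A)$, and (iii) with Lemma 3 gives the reverse inclusion.

## 3. Embeddings skip elements, and clocks that forbid it

The first thing to try is $\mathcal A=\mathcal M$, $\mathcal A_{\mathcal N}=\mathcal N$. Then (i) and (ii) are clear, and (iii) can fail. Let $S\subseteq\{1,2,\dots\}$ be a set that is not $\Sigma^0_2$. Let $\mathcal M$ be an equivalence relation with infinitely many infinite classes and, for each $n\in S$, one class of size $n$. Then $\mathcal M$ has no computable copy, since "there is a class of size exactly $n$" is a $\Sigma_2$ condition on a copy. But $\mathcal M$ is bi-embeddable with the computable equivalence relation $\mathcal C$ that has infinitely many infinite classes and no others: send each class of $\mathcal M$ into its own class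 of $\mathcal C$. The two embeddings skip elements, and this loses $S$.

So we want an $\mathcal A$ that contains the elements of $\mathcal M$ as labels, which we call *names*, in such a way that *every self-embedding of $\mathcal A$ meets every name*. Then any $\mathcal C$ with $\mathcal A\to\mathcal C\to\mathcal A$ has all of $\mathcal M$ inside it. A natural device is a forest whose nodes carry names in $\omega$, arranged so that along every infinite branch every name occurs. If an embedding preserves roots and parents, it maps branches to branches, so it meets every name. On the other hand (ii) requires that an isomorphism $f:\mathcal N\to\mathcal N'$ induce an embedding of forests that changes names by $f$. As a copy may be listed in any order, $f$ can be any permutation of $\omega$. Here are two ways to set up the forest that fail at this second demand.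

**Fixed deadlines.** Let the nodes be the finite nonempty sequences $(n_0,\dots,n_{\ell-1})$ such that $x\in\{n_0,\dots,n_x\}$ for each $x<\ell$. On each branch every name occurs. But every root has name $0$. So if $f(0)\ne0$, no map sends roots to roots and changes names by $f$.

**Clocks in one well-order.** Let the node choose the deadlines. Fix an ordinal $\alpha>0$. Let $T_\alpha$ be the set of sequences of triples $(n_i,d_i,p_i)_{i<\ell}$, $\ell\ge1$, where $n_i,d_i\in\omega$ and $p_i:\{0,\dots,i\}\to\alpha$, such that the clock $p_i(x)$ of $x$ runs down as long as $x$ has not been named: if $x\le i$, $i+1<\ell$ and $x\notin\{n_0,\dots,n_{i+1}\}$, then $p_{i+1}(x)<p_i(x)$. The name of a node is its last $n_i$, and the parent deletes the last triple. As there is no infinite descent in $\alpha$, every name occurs on every branch. Still, for $f=(0\ 1)$ there is no $h:T_\alpha\to T_\alpha$ that preserves roots and parents and changes names by $f$.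

To see this, suppose that $h$ is such a map. Let $\sigma_0$ be the root $(0,0,p_0)$ with $p_0(0)=0$, and let $\beta=p_0'(0)$ be the clock of $0$ in the root $h(\sigma_0)$. For each descending sequence $\beta=\delta_1>\dots>\delta_i$ in $\alpha$, extend $\sigma_0$ by the triples $(0,0,p_r)$, $1\le r\le i$, with $p_r(0)=0$ and $p_r(x)=\delta_r$ for $1\le x\le r$. This is a node of $T_\alpha$: the name $0$ has occurred, and the other clocks descend. All names in its image are $f(0)=1$, so $0$ is never named there, and the clocks $p'_r(0)$ in the image descend strictly. We claim that $p_i'(0)\ge\delta_i$, by induction on $\delta_i$. For each $\delta<\delta_i$, extending by $\delta_{i+1}=\delta$ gives $p_i'(0)>p'_{i+1}(0)\ge\delta$; so $p'_i(0)\ge\delta_i$. For $i=1$ this says $p_1'(0)\ge\beta$. But $p_1'(0)<p'_0(0)=\beta$, a contradiction.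

So, whatever $\alpha$ is, the image of a root would need a clock larger than any clock that can still be started in its extensions. There has to be room *above* the clocks in use. We provide it by letting each root announce a bound $\tau$ for the clocks in its tree, and by letting $h$ raise $\tau$ by one.

## 4. The forest and the proof of Theorem 1

Order $\omega\times\omega$ lexicographically; this is a well-order. Let $\Omega_\tau=\{0,\dots,\tau\}\times\omega$.

**Definition.** $T$ is the set of all
$$\sigma=\bigl(\tau;(n_0,d_0,p_0),\dots,(n_{\ell-1},d_{\ell-1},p_{\ell-1})\bigr),\qquad \ell\ge1,\ \ \tau,n_i,d_i\in\omega,\ \ p_i:\{0,\dots,i\}\to\Omega_\tau,$$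
such that whenever $x\le i$, $i+1<\ell$ and $x\notin\{n_0,\dots,n_{i+1}\}$, we have $p_{i+1}(x)<p_i(x)$. A *root* is a $\sigma$ with $\ell=1$. If $\ell\ge2$, the *parent* of $\sigma$ deletes the last triple and keeps $\tau$. The *name* is $n(\sigma)=n_{\ell-1}$. A *branch* is a sequence $\sigma_1,\sigma_2,\dots$ with $\sigma_1$ a root and $\sigma_\ell$ the parent of $\sigma_{\ell+1}$ for all $\ell$.

For example, let $p_0(0)=(0,0)$. Then $(0;(3,0,p_0))$ is a root. It has children with name $0$, since then the clock of $0$ need not move. It has no child with name $3$, since $p_1(0)<(0,0)$ is impossible.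

$T$ is closed under initial segments of length $\ge1$ with the same $\tau$, and it is an infinite computable set of finite objects; identify it with $\omega$ by a computable bijection.

**Lemma 4.** Branches exist, and on every branch every $x\in\omega$ occurs as a name.

*Proof.* For existence take $\tau=0$, $n_i=i$, $d_i=0$, $p_i\equiv(0,0)$; the clock condition is vacuous, as each $x\le i$ equals $n_x$. For the second claim, all nodes of a branch share one $\tau$ and the branch is $(\tau;(n_i,d_i,p_i)_{i\in\omega})$. If $x$ were never a name, the condition would apply for every $i\ge x$ and give $p_x(x)>p_{x+1}(x)>\cdots$, an infinite descent in a well-order. $\square$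

**Lemma 5.** For every permutation $f$ of $\omega$ there is an injection $h:T\to T$ with $n(h(\sigma))=f(n(\sigma))$ that preserves and reflects "is a root" and "is the parent of".

*Proof.* **The map.** We must give a clock to $y=f(x)$ from level $y$ on, although the clock of $x$ starts only at level $x$, which may be later. While $x$ has no clock, we let the new clock count down the levels until $x$ gets one, using values with first coordinate $\tau+1$; after that we copy the clock of $x$, which lies below all these values. Formally, $h(\sigma)=(\tau+1;(n_i',d_i',p_i')_{i<\ell})$, where $n_i'=f(n_i)$, $d'_i$ is a code for the triple $(n_i,d_i,p_i)$, and for $y\le i$ with $x=f^{-1}(y)$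
$$p_i'(y)=\begin{cases}p_i(x)&\text{if }x\le i,\\(\tau+1,\;x-i)&\text{if }x>i.\end{cases}$$

**$h(\sigma)\in T$.** The values lie in $\Omega_{\tau+1}$. Let $y\le i$, $i+1<\ell$ and $y\notin\{n'_0,\dots,n'_{i+1}\}$, and let $x=f^{-1}(y)$. Then $x\notin\{n_0,\dots,n_{i+1}\}$.

- If $x\le i$, then $p'_{i+1}(y)=p_{i+1}(x)<p_i(x)=p'_i(y)$, because $\sigma\in T$.
- If $x=i+1$, then $p'_{i+1}(y)=p_{i+1}(x)\in\Omega_\tau$ has first coordinate at most $\tau$, so it is below $(\tau+1,1)=p'_i(y)$.
- If $x>i+1$, then $p'_{i+1}(y)=(\tau+1,x-i-1)<(\tau+1,x-i)=p_i'(y)$.

**The remaining properties.** The name changes by $f$ by definition. $h$ is injective, since $\sigma$ can be read off from $\tau+1$ and the $d_i'$. (This is the purpose of the entries $d_i$: the $p_i'$ may forget values $p_i(x)$ with $f(x)>i$.) $h$ preserves length, so it preserves and reflects roots. The $i$-th triple of $h(\sigma)$ depends only on $f$, $\tau$, $i$ and the $i$-th triple of $\sigma$, so $h$ commutes with taking parents; hence it preserves the parent relation. If $h(\pi)$ is the parent of $h(\sigma)$, then $\sigma$ is not a root, and $h$ sends the parent of $\sigma$ to the parent of $h(\sigma)$, which is $h(\pi)$. By injectivity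 $\pi$ is the parent of $\sigma$. $\square$

**The structures.** Let $\mathcal M$ be relational in the language $L$. For a copy $\mathcal N$ of $\mathcal M$, let $\mathcal A_{\mathcal N}$ have universe $T$ and language $L\cup\{\mathrm{Rt},P,\mathrm{Eq}\}$, where $\mathrm{Rt}$ and $P$ are the root and parent relations, $\mathrm{Eq}(\sigma,\sigma')\iff n(\sigma)=n(\sigma')$, and for $R\in L$
$$R^{\mathcal A_{\mathcal N}}(\sigma_1,\dots,\sigma_r)\iff\mathcal N\models R(n(\sigma_1),\dots,n(\sigma_r)).$$
Put $\mathcal A=\mathcal A_{\mathcal M}$. We verify (i)–(iii) of Section 2; nontriviality of $\mathcal M$ is not used in these three verifications.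

**(i) $\mathcal A_{\mathcal N}\equiv_T\mathcal N$.** Since $T$ and the map $\sigma\mapsto n(\sigma)$ are computable, $\mathcal A_{\mathcal N}\le_T\mathcal N$. Conversely, let $\sigma^x$ be the root $(0;(x,0,p))$ with $p(0)=(0,0)$; its name is $x$. Then $\mathcal N\models R(x_1,\dots,x_r)$ iff $\mathcal A_{\mathcal N}\models R(\sigma^{x_1},\dots,\sigma^{x_r})$.

**(ii) If $\mathcal N\cong\mathcal N'$, then $\mathcal A_{\mathcal N}\approx\mathcal A_{\mathcal N'}$.** Let $f:\mathcal N\to\mathcal N'$ be an isomorphism, a permutation of $\omega$, and let $h$ be as in Lemma 5. Then $h$ respects $\mathrm{Rt}$ and $P$ in both directions. It respects $\mathrm{Eq}$ because $f$ is injective. It respects $R\in L$ because $\mathcal N\models R(n(\bar\sigma))\iff\mathcal N'\models R(f(n(\bar\sigma)))$ and $f(n(\bar\sigma))=n(h(\bar\sigma))$. So $h$ embeds $\mathcal A_{\mathcal N}$ in $\mathcal A_{\mathcal N'}$. For the other direction use $f^{-1}$.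

**(iii) Every $\mathcal C\approx\mathcal A$ computes a copy of $\mathcal M$.** Let $i:\mathcal C\to\mathcal A$ and $j:\mathcal A\to\mathcal C$ be embeddings. The embedding $i\circ j:\mathcal A\to\mathcal A$ preserves $\mathrm{Rt}$ and $P$, so it maps a branch to a branch. By Lemma 4, every $x\in\omega$ is the name of some element of $i(j(T))\subseteq i(\mathcal C)$. For $c\in\mathcal C$ put $\nu(c)=n(i(c))$. Then $\nu:\mathcal C\to\omega$ is onto, and since $i$ is an embedding,
$$\mathrm{Eq}^{\mathcal C}(c,c')\iff\nu(c)=\nu(c'),\qquad R^{\mathcal C}(\bar c)\iff\mathcal M\models R(\nu(\bar c)).$$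
So $\mathrm{Eq}^{\mathcal C}$ is an equivalence relation with infinitely many classes. Let $c_0<c_1<\cdots$ list, computably in $\mathcal C$, the elements $c$ for which no $c'<c$ has $\mathrm{Eq}^{\mathcal C}(c',c)$; this picks exactly one element from each class. Define $\mathcal K$ on $\omega$ by $R^{\mathcal K}(x_1,\dots,x_r)\iff R^{\mathcal C}(c_{x_1},\dots,c_{x_r})$. Then $\mathcal K\le_T\mathcal C$. The map $x\mapsto\nu(c_x)$ is injective because the $c_x$ lie in different classes, onto because every class has a representative and $\nu$ is onto, and it respects every $R$. So $\mathcal K\cong\mathcal M$.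

**Proof of Theorem 1.** If $\mathcal M$ is trivial, use Proposition 2. If not, let $\mathcal A=\mathcal A_{\mathcal M}$. For $\mathcal N\cong\mathcal M$ we have $\mathcal A_{\mathcal N}\approx\mathcal A$ by (ii) and $\deg(\mathcal A_{\mathcal N})=\deg(\mathcal N)$ by (i), so $DgSp_{\cong}(\mathcal M)\subseteq DgSp_\approx(\mathcal A)$. If $\mathcal C\approx\mathcal A$, then $\mathcal C$ computes a copy of $\mathcal M$ by (iii), so $\deg(\mathcal C)\in DgSp_{\cong}(\mathcal M)$ by Lemma 3. $\blacksquare$

This answers (b): there is no isomorphism spectrum that fails to be a bi-embeddability spectrum.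

## 5. What a generic copy can enumerate

We turn to (a). To show that a family of degrees is not $DgSp_{\cong}(\mathcal M)$ for any $\mathcal M$, we need a property that all isomorphism spectra have. The one we use: a sufficiently generic copy of $\mathcal M$ enumerates, up to an error that we control, only what *every* copy of $\mathcal M$ enumerates.

**Lemma 6.** Let $(S_j)_{j\in\omega}$ be a sequence of subsets of $\omega$ and $\mathcal M$ a relational structure. There is a copy $\mathcal N$ of $\mathcal M$ such that for all $k,j$ with $W_k^{\mathcal N}\subseteq S_j$ there is a set $H$ with $W_k^{\mathcal N}\subseteq H\subseteq S_j$ that is c.e. in every copy of $\mathcal M$.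

*Proof.* **Step 1: finite conditions.** We approximate $\mathcal N$ by finite pieces of the isomorphism onto $\mathcal M$. A condition is a finite partial injection $p$ from $\omega$ to $|\mathcal M|=\omega$. Say that $p$ *puts $n$ into $W_k$* if there is a halting oracle computation witnessing $n\in W_k$ in which each query "$R(\bar x)$?" has $\bar x\in\mathrm{dom}(p)$ and is answered according to whether $\mathcal M\models R(p(\bar x))$. Then every $q\supseteq p$ also puts $n$ into $W_k$. Let
$$U_{k,j}=\{p:\ p\text{ puts some }n\notin S_j\text{ into }W_k\}.$$

**Step 2: the generic bijection.** We want a bijection $g:\omega\to|\mathcal M|$ such that for all $k,j$, either some finite $p\subset g$ is in $U_{k,j}$, or some finite $p\subset g$ has no extension in $U_{k,j}$. List the pairs as $(k_s,j_s)_{s\in\omega}$ and start from $p_0=\emptyset$. Given $p_s$, let $p'\supseteq p_s$ be in $U_{k_s,j_s}$ if such a $p'$ exists, and let $p'=p_s$ otherwise. Extend $p'$ to an injection $p_{s+1}$ whose domain and range both contain $s$. Let $g=\bigcup_sp_s$; it is a bijection with the stated property. Let $\mathcal N$ be the pullback of $\mathcal M$ along $g$. As a halting computation makes finitely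 many queries,
$$n\in W_k^{\mathcal N}\iff\text{some finite }p\subset g\text{ puts }n\text{ into }W_k.$$

**Step 3: the set $H$.** Let $W_k^{\mathcal N}\subseteq S_j$. Then no finite $p\subset g$ is in $U_{k,j}$, so some finite $p\subset g$ has no extension in $U_{k,j}$. Put
$$H=\{n:\ \text{some condition }q\supseteq p\text{ puts }n\text{ into }W_k\}.$$
Then $H\subseteq S_j$ by the choice of $p$. If $n\in W_k^{\mathcal N}$, some finite $q\subset g$ puts $n$ into $W_k$, and so does $q\cup p\subset g$; hence $n\in H$.

**Step 4: $H$ is c.e. in every copy.** Let $\theta:\mathcal M\cong\mathcal K$. The map $q\mapsto\theta\circ q$ is a bijection from the conditions extending $p$ to the finite injections into $\mathcal K$ extending $\theta\circ p$, and it preserves the answers to queries. So $n\in H$ iff some finite injection extending $\theta\circ p$ puts $n$ into $W_k$, with queries answered according to $\mathcal K$. This is c.e. in $\mathcal K$; only the finite object $\theta\circ p$ is needed as a parameter. $\square$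

So suppose that we have a chain $S_0\subseteq S_1\subseteq\cdots$ and a bi-embeddability class each of whose members enumerates some set $H$ with $S_0\subseteq H\subseteq S_j$ for some $j$. Suppose also that the class has members computable in $Z_0$ and in $Z_1$, but that no such $H$ is c.e. in both. Then its spectrum cannot be $DgSp_{\cong}(\mathcal M)$: $\mathcal M$ would have copies computable in $Z_0$ and in $Z_1$, and Lemma 6 would give an $H$ c.e. in both. We now look for the class, and then for $Z_0$, $Z_1$ and the chain.

## 6. Daisies and cofinal sequences

**Definition.** For $S\subseteq\omega$ the *daisy* $D(S)$ is the graph consisting of a root and, for each $n\in S$, one cycle of length $n+3$ through the root (a *petal*), the petals meeting only in the root. For a sequence $G=(G_i)_{i\in\omega}$ of sets, $\mathfrak G_G$ is the disjoint union of infinitely many copies of $D(G_i)$ for each $i$.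

For instance $D(\emptyset)$ is a single vertex, and $D(\{0,2\})$ is a triangle and a pentagon sharing a vertex. If $S\subseteq S'$, then $D(S)$ is an induced subgraph of $D(S')$, so it embeds in it.

The only cycles in a daisy are its petals. Removing the root leaves disjoint paths, so a cycle must pass through the root, and its remainder lies in one of these paths. The two ends of the remainder are distinct neighbors of the root in that path. The only such neighbors are the two ends of the path, so the cycle is the whole petal.

**Definition.** Fix a chain $S_0\subseteq S_1\subseteq\cdots$ of subsets of $\omega$. A sequence $(G_v)_{v\in\omega}$ of sets is *cofinal* if every $G_v$ is contained in some $S_i$ and every $S_i$ is contained in some $G_v$. Put $\mathfrak G=\mathfrak G_{(S_i)}$.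

For example, $(S_{2i})_i$ and $(S_{2i+1})_i$ are cofinal. A sequence is *uniformly c.e. in $Z$* if $\{\langle v,n\rangle:n\in G_v\}$ is c.e. in $Z$.

**Lemma 7.**

(i) If $G$ is cofinal and uniformly c.e. in $Z$, then there is a $Z$-computable graph $\mathcal B\approx\mathfrak G$.

(ii) If $\mathcal B\approx\mathfrak G$, then there is a cofinal sequence that is uniformly c.e. in $\mathcal B$.

*Proof.* (i) We build a $Z$-computable copy of $\mathfrak G_G$ in stages, numbering vertices in the order in which they are created. At each stage, create one new root, for some $G_i$, so that each $i$ is served infinitely often. Then attach to every existing root for a $G_i$ a petal of length $n+3$ for each $n$ enumerated into $G_i$ so far that this root lacks; all non-root vertices of the petal are new. In the end each root for $G_i$ carries a copy of $D(G_i)$. The edges between a vertex and earlier vertices are decided when the vertex is created, so the graph is $Z$-computable.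

It remains to see that $\mathfrak G_G\approx\mathfrak G$. Choose $c(i)$ with $S_i\subseteq G_{c(i)}$, and map the $k$-th copy of $D(S_i)$ into the $\langle i,k\rangle$-th copy of $D(G_{c(i)})$. Different components go to different components, so this embeds $\mathfrak G$ in $\mathfrak G_G$. In the same way, choosing $d(v)$ with $G_v\subseteq S_{d(v)}$ gives an embedding of $\mathfrak G_G$ in $\mathfrak G$.

(ii) For $v\in\mathcal B$ let $G_v=\{n:v\text{ lies on a cycle of length }n+3\}$. These sets are uniformly c.e. in $\mathcal B$. An embedding $\mathcal B\to\mathfrak G$ takes cycles through $v$ to cycles of the same length through the image of $v$. The image lies in a copy of some $D(S_i)$, all of whose cycles have lengths $n+3$ with $n\in S_i$. So $G_v\subseteq S_i$. Given $i$, use an embedding $\mathfrak G\to\mathcal B$ and let $v$ be the image of a root of a copy of $D(S_i)$. Then $S_i\subseteq G_v$. $\square$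

One might hope to manage with a single set $S$, or with a chain that stops growing, $S_i=S_m$ for $i\ge m$. This does not help. For such a chain, every cofinal sequence has a member with $S_m\subseteq G_v\subseteq S_m$. By Lemma 7(ii), $S_m$ is c.e. in every $\mathcal B\approx\mathfrak G$. So if there are such $\mathcal B$ computable in $Z_0$ and in $Z_1$, then $H=S_m$ is c.e. in both, and Lemma 6 yields no contradiction. The chain must keep growing, so that $Z_0$ and $Z_1$ can enumerate *different* cofinal sequences.

## 7. Two halves of one function

For $f\in\omega^\omega$ put $S_i=\{n:f(n)\le i\}$. Then $S_0\subseteq S_1\subseteq\cdots$ and $\bigcup_iS_i=\omega$. The two oracles will be $f_0=\lceil f/2\rceil$ and $f_1=\lfloor f/2\rfloor$. Each determines every second set of the chain: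
$$f(n)\le2i\iff f_0(n)\le i,\qquad f(n)\le2i+1\iff f_1(n)\le i.\tag{1}$$
Neither sees the whole value: $f_1$ does not distinguish the values $0,1$, or $2,3$, and $f_0$ does not distinguish $1,2$, or $3,4$. For example, if $f$ begins $3,0,4$, then $f_0$ begins $2,0,2$ and $f_1$ begins $1,0,2$.

**Lemma 8.** There is $f\le_T0'$ such that no set $H$ that is c.e. in $f_0$ and c.e. in $f_1$ satisfies $S_0\subseteq H\subseteq S_j$ for some $j$.

It suffices to meet, for all $a,b,j$, the requirement
$$R_{a,b,j}:\ \text{not}\ \bigl[\,W_a^{f_0}=W_b^{f_1}\ \text{and}\ S_0\subseteq W_a^{f_0}\subseteq S_j\,\bigr].$$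
Let us do small $j$ by hand. Suppose $\sigma\subset f$ has been fixed and $n=|\sigma|$.

Take $j=0$. Ask: with $f(n)=0$, can the rest of $f$ be chosen so that $n$ enters $W_b^{f_1}$? If not, put $f(n)=0$; then $n\in S_0$ and $n\notin W_b^{f_1}$. If so, keep the finite continuation that does it, but put $f(n)=1$. The oracle $f_1$ does not notice, so $n\in W_b^{f_1}$, while $n\notin S_0$.

Take $j=1$. Now the last outcome is no win, because $f(n)=1$ leaves $n$ in $S_1$. So ask next: with $f(n)=1$ and the continuation kept, can we continue further so that $n$ enters $W_a^{f_0}$? If not, then $n\in W_b^{f_1}$ and $n\notin W_a^{f_0}$, and these sets differ. If so, keep this longer continuation and put $f(n)=2$. Now $f_0$ does not notice, so $n\in W_a^{f_0}$, while $n\notin S_1$. In general the value is raised one unit at a time, each time behind the back of the oracle that has just committed itself.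

*Proof of Lemma 8.* For a string $\sigma\in\omega^{<\omega}$ let $\sigma_0,\sigma_1$ be obtained entrywise by $x\mapsto\lceil x/2\rceil$ and $x\mapsto\lfloor x/2\rfloor$.

**Step 1: the aim.** Given $\sigma$ and $(a,b,j)$, we find with oracle $0'$, uniformly, a proper extension $\tau\supset\sigma$ such that every $f\supset\tau$ satisfies $R_{a,b,j}$. Iterating over all triples gives a total $f\le_T0'$ that meets all requirements. Then a set $H$ c.e. in $f_0$ and in $f_1$ has the form $W_a^{f_0}=W_b^{f_1}$, and $R_{a,b,j}$ excludes $S_0\subseteq H\subseteq S_j$.

**Step 2: raising a value unseen.** Let $n=|\sigma|$. For even $c$ let $e(c)=b$ and $s(c)=1$; for odd $c$ let $e(c)=a$ and $s(c)=0$. In both cases, for every string $\rho$,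
$$(\sigma^\frown c^\frown\rho)_{s(c)}=(\sigma^\frown(c+1)^\frown\rho)_{s(c)},\tag{2}$$
because $\lfloor c/2\rfloor=\lfloor(c+1)/2\rfloor$ for even $c$ and $\lceil c/2\rceil=\lceil(c+1)/2\rceil$ for odd $c$.

**Step 3: the construction of $\tau$.** Let $\rho_{-1}=\emptyset$. For $c=0,1,\dots,j$ in turn, ask whether there is
$$\rho\supseteq\rho_{c-1}\quad\text{with}\quad n\in W_{e(c)}^{(\sigma^\frown c^\frown\rho)_{s(c)}}.$$
This is a $\Sigma_1$ question, so $0'$ answers it. If the answer is no, stop with $\tau=\sigma^\frown c^\frown\rho_{c-1}$. If it is yes, let $\rho_c$ be the first such $\rho$ found and continue. If all answers are yes, let $\tau=\sigma^\frown(j+1)^\frown\rho_j$.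

**Step 4: verification.** Let $f\supset\tau$. Two observations are used. First, a yes at $c$ gives, by (2), $n\in W_{e(c)}^{(\sigma^\frown(c+1)^\frown\rho_c)_{s(c)}}$; so $n\in W_{e(c)}^{f_{s(c)}}$ for every $f\supset\sigma^\frown(c+1)^\frown\rho_c$. Second, a no at $c$ gives $n\notin W_{e(c)}^{f_{s(c)}}$ for every $f\supset\sigma^\frown c^\frown\rho_{c-1}$, since otherwise a long enough initial segment $\sigma^\frown c^\frown\rho$ of $f$ with $\rho\supseteq\rho_{c-1}$ would have given a yes.

- *Stopped at $c=0$.* Then $f(n)=0$, so $n\in S_0$, while $n\notin W_b^{f_1}$. So if $W_a^{f_0}=W_b^{f_1}$, then $S_0\not\subseteq W_a^{f_0}$.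
- *Stopped at $c\ge1$.* The yes at $c-1$ and the no at $c$ give $n\in W_{e(c-1)}^{f_{s(c-1)}}$ and $n\notin W_{e(c)}^{f_{s(c)}}$. As $c-1$ and $c$ have different parity, these are $W_a^{f_0}$ and $W_b^{f_1}$ in some order. So the two sets differ.
- *Never stopped.* The yes at $j$ gives $n\in W_{e(j)}^{f_{s(j)}}$, but $f(n)=j+1$, so $n\notin S_j$. So if $W_a^{f_0}=W_b^{f_1}$, then $W_a^{f_0}\not\subseteq S_j$.

In each case $R_{a,b,j}$ holds. $\square$

## 8. Proof of Theorem 2

Fix $f$ as in Lemma 8, with its chain $(S_i)$, and let $\mathfrak G=\mathfrak G_{(S_i)}$ as in Section 6.

**Part (1).** By (1), $(S_{2i})_i$ is uniformly computable in $f_0$, and $(S_{2i+1})_i$ is uniformly computable in $f_1$. Both sequences are cofinal. Lemma 7(i) gives an $f_0$-computable and an $f_1$-computable graph bi-embeddable with $\mathfrak G$.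

**Part (2).** Let $\mathcal M$ have an $f_0$-computable copy and an $f_1$-computable copy. Let $\mathcal N$ be the copy of $\mathcal M$ given by Lemma 6 for the chain $(S_j)$. Suppose that $\deg(\mathcal N)\in DgSp_\approx(\mathfrak G)$, say $\mathcal B\approx\mathfrak G$ and $\mathcal B\equiv_T\mathcal N$. By Lemma 7(ii) there is a cofinal sequence uniformly c.e. in $\mathcal B$, hence in $\mathcal N$. Some member of it contains $S_0$; write it as $W_k^{\mathcal N}$. By cofinality it is contained in some $S_j$. So
$$S_0\subseteq W_k^{\mathcal N}\subseteq S_j.$$
Lemma 6 gives $H$ with $S_0\subseteq W_k^{\mathcal N}\subseteq H\subseteq S_j$ that is c.e. in every copy of $\mathcal M$. Applied to the two given copies, this makes $H$ c.e. in $f_0$ and c.e. in $f_1$. This contradicts Lemma 8.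

**Consequence.** Suppose $DgSp_\approx(\mathfrak G)=DgSp_{\cong}(\mathcal M)$. By (1), for each $\epsilon\in\{0,1\}$ this family contains a degree $\le\deg(f_\epsilon)$, so $\mathcal M$ has an $f_0$-computable and an $f_1$-computable copy. By (2), some copy of $\mathcal M$ has degree outside $DgSp_\approx(\mathfrak G)$, a contradiction. $\blacksquare$

This answers (a): the bi-embeddability spectrum of the graph $\mathfrak G$ is not an isomorphism spectrum.

## 9. Robust strictness and uniform inclusion

Recall that a subset of $\omega^\omega$ is comeager if it contains a countable intersection of dense open sets, and that the sets $\{f:f\supset\tau\}$, $\tau\in\omega^{<\omega}$, form a basis of the topology.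

**Theorem 3.** $\{\text{isomorphism spectra}\}\subsetneq\{\text{bi-embeddability spectra}\}$. Moreover:

1. For $f,\mathfrak G$ as in Theorem 2, with $f\le_T0'$, no isomorphism spectrum $\mathcal D'$ satisfies $\mathcal D'\subseteq DgSp_\approx(\mathfrak G)$ while containing a degree $\le\deg(f_0)$ and a degree $\le\deg(f_1)$. The same holds, with $f\le_T0'$ dropped, for comeagerly many $f\in\omega^\omega$.
2. For every structure $\mathcal M$ in a relational computable language $L$ (trivial or not) there is a structure $\mathcal A$ in $L$ plus three relation symbols, so in a finite language if $L$ is finite, such that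
   - there is a Turing functional sending each copy $\mathcal N$ of $\mathcal M$ to some $\mathcal A_{\mathcal N}\approx\mathcal A$ with $\mathcal A_{\mathcal N}\equiv_T\mathcal N$;
   - there is a single Turing functional, not depending on $\mathcal M$ beyond its language, sending each $\mathcal C\approx\mathcal A$ to a copy of $\mathcal M$.

*Proof.* The inclusion is Theorem 1, and it is proper by Theorem 2.

**Part 1.** Let $\mathcal D'=DgSp_{\cong}(\mathcal M)$ contain a degree $\le\deg(f_0)$ and a degree $\le\deg(f_1)$. Then $\mathcal M$ has an $f_0$-computable and an $f_1$-computable copy. Theorem 2(2) gives a copy of $\mathcal M$ whose degree, which is in $\mathcal D'$, is outside $DgSp_\approx(\mathfrak G)$. So $\mathcal D'\not\subseteq DgSp_\approx(\mathfrak G)$.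

For the second sentence, the proof of Lemma 8 shows that for each $(a,b,j)$ every string $\sigma$ has an extension $\tau$ such that all $f\supset\tau$ satisfy $R_{a,b,j}$. The union of the basic open sets given by these $\tau$, over all $\sigma$, is a dense open set of functions satisfying $R_{a,b,j}$. Intersecting over the countably many triples shows that comeagerly many $f$ satisfy all the requirements. For each such $f$ form the chain $(S_i)$ and the graph $\mathfrak G$ from $f$. Section 8 and the argument just given used about $f$ only that all the $R_{a,b,j}$ hold.

**Part 2.** Take $\mathcal A=\mathcal A_{\mathcal M}$ from Section 4. The map $\mathcal N\mapsto\mathcal A_{\mathcal N}$ is given there by one procedure with oracle $\mathcal N$, and $\mathcal A_{\mathcal N}\equiv_T\mathcal N$ and $\mathcal A_{\mathcal N}\approx\mathcal A$ by (i) and (ii). The map $\mathcal C\mapsto\mathcal K$ in (iii) lists the least representatives of the $\mathrm{Eq}^{\mathcal C}$-classes and copies the relations of $L$; this is one procedure that uses only $\mathcal C$ and the language. The embeddings $i,j$ occur only in the verification. Finally, (i)–(iii) did not use that $\mathcal M$ is nontrivial;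 in Section 4 nontriviality entered only through Lemma 3. $\blacksquare$

For a trivial $\mathcal M$, part 2 holds, but the spectrum of this $\mathcal A$ is not the one in Proposition 2. The structure $\mathcal A_{\mathcal M}$ is always nontrivial: given a finite $F$, the transposition of a root outside $F$ with a non-root outside $F$ does not preserve $\mathrm{Rt}$. By Lemma 3, $DgSp_\approx(\mathcal A_{\mathcal M})$ then contains every degree above $\deg(\mathcal A_{\mathcal M})$. So it is not a singleton, whereas $DgSp_{\cong}(\mathcal M)$ is a singleton by Lemma 1. This is why Theorem 1 treats trivial structures separately.
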